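# Graphs that return after an odd number of distance-two steps

## Joining vertices at distance two, again and again

All graphs are finite and simple until I say otherwise, and I identify a graph with its edge set when the vertex set is fixed. So $G\cap G'=\emptyset$ means that two graphs on the same vertices share no edge, and $ab\in G$ means that $a$ and $b$ are adjacent in $G$.

**Definition (metamour graph).** The metamour graph, or 2-distance graph, $\operatorname{M}(G)$ of $G=(V,E)$ has vertex set $V$, and two vertices are adjacent in it if and only if their distance in $G$ is exactly $2$. Write $\operatorname{M}^0(G)=G$ and $\operatorname{M}^j(G)$ for the $j$-fold iterate.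

**Definition (metamour period).** $G$ has metamour period $k\in\mathbb Z^+$ if $k$ is the least positive integer with $\operatorname{M}^k(G)=G$. This is equality of edge sets on $V$, not isomorphism.

For example, if $P$ is the path $a,b,c$, then $\operatorname{M}(P)$ has the single edge $ac$, and $\operatorname{M}^2(P)$ has no edge, so $P$ has no period. For $C_5$ on $\mathbb Z_5$ with edges $x,x\pm1$, the graph $\operatorname{M}(C_5)$ joins $x$ to $x\pm2$. It is isomorphic to $C_5$ but not equal to it. One more step joins $x$ to $x\pm4=x\mp1$, so the period of $C_5$ is $2$.

How many connected graphs have a given period $k$? For $k=1$ this is immediate. An edge of $\operatorname{M}(G)$ joins vertices at distance $2$, so $G\cap\operatorname{M}(G)=\emptyset$. If $\operatorname{M}(G)=G$, then $G$ has no edges, and the only connected edgeless graph is $K_1$.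

The paper by William Q. Erickson, Daniel Herden, Jonathan Meddaugh, Mark R. Sepanski, Mitchell Minyard and Kyle Rosengartner, "Limits and Periodicity of Metamour $2$-Distance Graphs", arXiv:2409.02306 (2024), contains the following conjecture: for each odd $k\in\mathbb Z^+$ there are, up to isomorphism, only finitely many connected graphs with metamour period $k$. Two facts go with it. A connected graph has metamour period $3$ if and only if it is isomorphic to $C_7$ or $C_9$. In contrast, for every even positive $k$, every graph is an induced subgraph of a graph with metamour period $k$. We shall prove the conjecture. We start with $k=3$, where everything can be done with almost no bookkeeping, and then see what has to change.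

From now on suppose $\operatorname{M}^k(G)=G$, where $k$ need not be the least such exponent. Put $G_i=\operatorname{M}^i(G)$. Since $G_{i+k}=G_i$, we may read $i$ modulo $k$; for instance $G_{-1}=G_{k-1}$ and $\operatorname{M}(G_{-1})=G_0$. Let $d_i$ be the distance in $G_i$. Distance exactly $2$ means nonadjacent with a common neighbor, so for $a\neq b$

$$ab\in G_{i+1}\iff ab\notin G_i\ \text{ and }\ a,b\ \text{have a common neighbor in } G_i. \tag{1}$$

In particular $G_i\cap G_{i+1}=\emptyset$. Also, edges of $\operatorname{M}(H)$ join vertices in the same component of $H$, so if $H$ is disconnected then so is $\operatorname{M}(H)$. Hence if $G$ is connected, every $G_i$ is connected: a disconnected $G_i$ would make $G_{i+1},G_{i+2},\dots$ disconnected, and this list reaches $G$ again.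

The basic examples are cycles.

**Lemma 1 (cycles).** Let $n\ge5$ be odd. Then $\operatorname{M}^j(C_n)=C_n$ if and only if $2^j\equiv\pm1\pmod n$. For $k\ge3$, both $C_{2^k-1}$ and $C_{2^k+1}$ have metamour period exactly $k$.

*Proof.* For a unit $a$ modulo $n$, consider the graph on $\mathbb Z_n$ in which $x$ is joined to $x\pm a$. The vertices with a common neighbor are those differing by $\pm2a$. Here $2a\not\equiv0$ because $n$ is odd, $2a\not\equiv a$ because $a\not\equiv0$, and $2a\not\equiv-a$ because $3a\equiv0$ would force $n\mid3$. So these pairs are distinct and nonadjacent, and the metamour graph is the one with differences $\pm2a$, where $2a$ is again a unit. Starting from $a=1$, $\operatorname{M}^j(C_n)$ is the graph with differences $\pm2^j$, and it equals $C_n$ exactly when $2^j\equiv\pm1$.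

Now let $n=2^k\pm1$ with $k\ge3$, so $n\ge7$ and $2^k\equiv\mp1 \pmod n$. For $0<j<k$ we have $1<2^j\le2^{k-1}<2^k-2\le n-1$, where the strict inequality uses $2^{k-1}>2$. So $2^j\not\equiv\pm1$, and the period is exactly $k$. $\square$

So $C_7$ runs through the differences $\pm1,\pm2,\pm4=\pm3$ and returns, and $C_9$ runs through $\pm1,\pm2,\pm4$ and returns.

## Period three: no vertex has three neighbors

Let $G$ be connected with $\operatorname{M}^3(G)=G$. Any two of $G_0,G_1,G_2$ are cyclically consecutive, so the three graphs are pairwise edge-disjoint. Suppose $v$ has three neighbors $a,b,c$ in $G_0$. Each of the pairs $ab,bc,ca$ has the common neighbor $v$, so by (1) each lies in $G_0$ or in $G_1$. If we knew that every $G_j$ is triangle-free, then none of these pairs could be in $G_0$, so all of them would be in $G_1$ and form a triangle there, a contradiction. So the question is about triangles. The following lemma is stated for an arbitrary start $H$, because its proof does not care about $k$.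

**Lemma 2 (triangle lemma).** Let $H$ be a graph, $A=\operatorname{M}(H)$, $B=\operatorname{M}(A)$, $C=\operatorname{M}(B)$, with $A$ connected. Then every triangle of $A$ has at least one edge in $C$.

*Proof.* Suppose $X=\{x,y,z\}$ is a triangle in $A$ with no edge in $C$. The plan is to show that every vertex outside $X$ is $A$-adjacent to at least two of the three elements of $X$. That leaves no place for the vertex that made $xy$ an edge of $\operatorname{M}(H)$. Since $A\cap B=\emptyset$, no edge inside $X$ belongs to $B$.

**Step (a): turn "no edge in $C$" into a statement about $A$.** No vertex is $B$-adjacent to two elements of $X$. Indeed, those two elements would be $B$-nonadjacent with a common $B$-neighbor, hence adjacent in $C$. Since $B=\operatorname{M}(A)$, this says: for each $v\notin X$, at most one element of $X$ is at $A$-distance exactly $2$ from $v$.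

**Step (b): one $A$-neighbor in $X$ forces two.** Let $v\notin X$ have an $A$-neighbor $x'\in X$. If $x''\in X$ is not $A$-adjacent to $v$, then $v,x',x''$ is a path in $A$, because $X$ is a triangle, so $x''$ is at $A$-distance $2$ from $v$. By (a) there is at most one such $x''$. So $v$ has at least two $A$-neighbors in $X$.

**Step (c): every vertex outside $X$ has an $A$-neighbor in $X$.** Let $S$ consist of $X$ and all vertices with an $A$-neighbor in $X$, and suppose $S$ is not everything. Since $A$ is connected, some edge $rv\in A$ has $r\notin S$ and $v\in S$. As $r$ has no $A$-neighbor in $X$, we have $v\notin X$, so $v$ has an $A$-neighbor in $X$, and by (b) it has two, $x'$ and $x''$. Neither is $A$-adjacent to $r$, so both are at $A$-distance $2$ from $r$ via $v$. This contradicts (a).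

By (b) and (c), every vertex outside $X$ is $A$-adjacent to at least two elements of $X$.

**Step (d): use that $A$ is a metamour graph.** Since $xy\in\operatorname{M}(H)$, there is $w$ with $wx,wy\in H$. Clearly $w\ne x,y$. Also $w\neq z$, because $zx\in A$ and $A\cap H=\emptyset$, so $zx\notin H$. Hence $w\notin X$. But $wx,wy\in H$ are not in $A$, so $w$ is $A$-adjacent to at most one element of $X$, namely $z$. This is a contradiction. $\square$

Both hypotheses on $A$ matter. If $H=K_{3,3}$, then $A$ consists of two disjoint triangles, and $B$ and $C$ have no edges: the conclusion fails because $A$ is disconnected, and step (c) is what breaks. If we take $A=K_3$ without asking that $A=\operatorname{M}(H)$, then again $B$ and $C$ are edgeless, and step (d) is what breaks.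

**Proposition 3 (period three).** A connected graph $G$ with $\operatorname{M}^3(G)=G$ has maximum degree at most $2$. A connected graph has metamour period $3$ if and only if it is isomorphic to $C_7$ or $C_9$.

*Proof.* Apply Lemma 2 with $H=G_{j-1}$, so that $A=G_j$ and $C=G_{j+2}=G_{j-1}$. A triangle of $G_j$ would have an edge in $G_j\cap G_{j-1}=\emptyset$. So every $G_j$ is triangle-free, and by the discussion above no vertex of $G$ has three neighbors.

Now let $G$ be connected of period $3$. It is not $K_1$, which has period $1$. It is not bipartite: edges of $\operatorname{M}$ of a connected bipartite graph stay inside the two parts, so on at least two vertices its metamour graph is disconnected, whereas $G_1$ is connected. A connected graph of maximum degree at most $2$ is a path or a cycle, and paths and even cycles are bipartite, so $G=C_n$ with $n$ odd. Here $n\ne3$, since $\operatorname{M}(C_3)$ is edgeless. So $n\ge5$, and by Lemma 1, $n$ divides $2^3-1=7$ or $2^3+1=9$, which gives $n\in\{7,9\}$. Conversely both have period $3$ by Lemma 1. $\square$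

## What breaks after three, and what the theorem says

For $k=3$ we used that $A$ and $C$ are disjoint. For $k\ge5$ that is lost. Lemma 2 still says that a triangle of $G_j$ has an edge in $G_{j+2}$, but now this is no contradiction: nothing we have proved prevents an edge from being in $G_j$ and again in $G_{j+2}$. So we cannot conclude that $G_j$ is triangle-free, and the argument above stops exactly there.

The alarming case is an edge that keeps coming back every second step. This does happen when $k$ is even. Take $n\ge3$ and the rook's graph $R$ on $\{1,\dots,n\}^2$, in which two distinct vertices are adjacent when they share a coordinate. If $(a,b)$ and $(c,d)$ share none, they have the common neighbor $(a,d)$, so $\operatorname{M}(R)=\overline R$. Two vertices $(a,b),(a,d)$ that share a first coordinate have in $\overline R$ the common neighbor $(c,e)$ with $c\ne a$ and $e\ne b,d$, which exists because $n\ge3$; the other coordinate is symmetric. So $\operatorname{M}(\overline R)=R$, and $R$ has period $2$. There are infinitely many of these graphs. They are connected of diameter $2$, their degree $2(n-1)$ is unbounded, and each row is a clique all of whose edges reappear every two steps. Two lessons follow. First,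 no bound on the diameter will suffice by itself; the degree is what must be controlled. Second, the parity of $k$ must enter.

To state the theorem we need one piece of Ramsey theory. Let $\rho_r$ be the largest $n$ such that the edges of $K_n$ can be colored with $r$ colors without a monochromatic triangle. So $\rho_0=1$, $\rho_1=2$, and $\rho_r=R_r(3)-1$, where $R_r(3)$ is the $r$-color Ramsey number of the triangle. To see that $\rho_r$ is finite, fix a vertex $u$ in such a coloring with $r\ge1$. The vertices joined to $u$ in color $c$ span no edge of color $c$, so they carry a coloring with $r-1$ colors and no monochromatic triangle, and there are at most $\rho_{r-1}$ of them. Hence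

$$\rho_r\le 1+r\rho_{r-1},\qquad\text{so}\qquad \rho_r\le r!\sum_{j=0}^r\frac1{j!}<e\,r!. \tag{2}$$

The second bound follows on dividing by $r!$: $\rho_r/r!\le 1/r!+\rho_{r-1}/(r-1)!$, with $\rho_0/0!=1$. For example $\rho_2\le5$ and $\rho_3\le16$.

**Theorem 4.** Let $k\ge3$ be odd and let $G$ be a connected graph with $\operatorname{M}^k(G)=G$. Then
$$\operatorname{diam}(G)\le 2^k-1,\qquad \Delta(G)\le\Delta_k:=\tfrac{k-1}2\,\rho_{k-2},\qquad |V|\le1+\Delta_k\sum_{j=0}^{2^k-2}(\Delta_k-1)^j .$$
Consequently, for each odd $k\in\mathbb Z^+$ there are, up to isomorphism, only finitely many connected graphs with metamour period $k$.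

For $k=3$ the degree bound is $1\cdot\rho_1=2$, as in Proposition 3, and cycles show that it is sharp. For $k=5$ it is $2\rho_3\le32$.

## A diameter bound valid for every period

The diameter is the easy half, and it needs no parity.

**Lemma 5 (diameter).** Let $k\ge1$. If $G$ is connected and $\operatorname{M}^k(G)=G$, then $\operatorname{diam}(G)\le2^k-1$.

*Proof.* **Step 1: distances shrink by at most half.** Each edge of $G_{i+1}$ joins vertices at $d_i$-distance $2$. So a path of length $L$ in $G_{i+1}$ gives a walk of length $2L$ in $G_i$, hence $d_i\le2d_{i+1}$. Iterating, $d_j\ge d_0/2^j$.

**Step 2: on a geodesic they shrink by exactly half.** Suppose $\operatorname{diam}(G)\ge2^k$. A shortest path between two far vertices contains a geodesic $v_0,v_1,\dots,v_{2^k}$ in $G_0$. We claim that for $0\le j\le k$,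
$$v_{t2^j}\,v_{(t+1)2^j}\in G_j\qquad\text{whenever } t\ge 0 \text{ and }(t+1)2^j\le2^k .$$
For $j=0$ these are the edges of the geodesic. Suppose the claim holds for $j<k$, and let $a=v_{t2^{j+1}}$, $b=v_{(t+1)2^{j+1}}$. By the induction hypothesis both are $G_j$-adjacent to $v_{(2t+1)2^j}$, so $d_j(a,b)\le2$. By Step 1, $d_j(a,b)\ge d_0(a,b)/2^j=2^{j+1}/2^j=2$. So $d_j(a,b)=2$ and $ab\in G_{j+1}$.

**Step 3: close the cycle.** For $j=k$ the claim gives $v_0v_{2^k}\in G_k=G_0$, while $d_0(v_0,v_{2^k})=2^k\ge2$. This is a contradiction. $\square$

## The history of a pair as a cyclic word

To control the degree we record when a pair is an edge.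

**Definition (pattern).** The pattern of a pair $ab$ is the cyclic word $s\in\{0,1\}^{\mathbb Z_k}$ with $s_i=1$ if and only if $ab\in G_i$.

Since $G_i\cap G_{i+1}=\emptyset$, a pattern has no two cyclically consecutive $1$'s. In $C_7$, with $k=3$, the pairs at differences $1,2,3$ have patterns $100$, $010$, $001$.

Lemma 2, applied with $H=G_{j-1}$, now reads as follows when $G$ is connected and $\operatorname{M}^k(G)=G$: for every $j$,

$$\text{no three vertices have all three pairs with } (s_j,s_{j+1},s_{j+2})=(1,0,0). \tag{3}$$

Such three vertices would form a triangle of $A=G_j$ with no edge in $C=G_{j+2}$.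

So we should not insist on one fixed $j$. Look at $k=5$. Up to rotation the nonzero patterns are $10000$ and $10100$. A triangle whose pairs all have pattern $10100$ is not excluded by (3) at $j=0$, but it is excluded at $j=2$, where the letters $1,0,0$ do occur. This always works: to avoid $1,0,0$, a word containing a $1$ would have to repeat that $1$ every second place, and around a cycle of odd length that cannot be done. We need a version that also says where the $1,0,0$ starts.

**Lemma 6 (odd patterns).** Let $k\ge3$ be odd and let $s$ be a pattern. If $s_0=1$, then $(s_j,s_{j+1},s_{j+2})=(1,0,0)$ for some $j\in\{0,2,\dots,k-3\}$. If $s_1=1$, then the same holds for some $j\in\{1,3,\dots,k-2\}$.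

*Proof.* Let $s_0=1$ and suppose no such $j$ exists. For $j=0,2,\dots,k-3$ in turn, $s_j=1$ gives $s_{j+1}=0$, and then $s_{j+2}=1$ because $(1,0,0)$ does not occur at $j$. The last step gives $s_{k-1}=1$. But $s_k=s_0=1$, so there are two cyclically consecutive $1$'s, a contradiction. The second statement is the first one applied to the word shifted by one place: starting from $s_1=1$ and avoiding $(1,0,0)$ at $j=1,3,\dots,k-2$, one reaches $s_k=s_0=1$ next to $s_1=1$. $\square$

## Coloring a neighborhood

Now a large neighborhood can be attacked with Ramsey's theorem: color each pair by a place where its pattern shows $1,0,0$.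

**Lemma 7 (degree).** Let $k\ge3$ be odd. If $G$ is connected and $\operatorname{M}^k(G)=G$, then $\Delta(G)\le\frac{k-1}2\rho_{k-2}$.

*Proof.* Fix a vertex $v$ and let $N$ be its neighborhood in $G_0$.

**Step 1: color the pairs at $v$.** For $a\in N$ the pair $va$ has $s_0=1$. By Lemma 6 choose $j\in\{0,2,\dots,k-3\}$ with $(s_j,s_{j+1},s_{j+2})=(1,0,0)$ in its pattern, and call $j$ the color of $va$. Let $A_j$ be the set of $a\in N$ for which $va$ has color $j$. These are $\frac{k-1}2$ sets covering $N$.

**Step 2: color the pairs inside $N$.** Two vertices $a,b\in N$ have the common $G_0$-neighbor $v$, so by (1) either $ab\in G_0$ or $ab\in G_1$. That is, the pattern of $ab$ has $s_0=1$ or $s_1=1$. By Lemma 6 choose $j\in\{0,1,\dots,k-2\}$ with $(s_j,s_{j+1},s_{j+2})=(1,0,0)$, and give $ab$ the color $j$. At most $k-1$ colors are used.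

**Step 3: exclude triangles.** By (3) there is no monochromatic triangle in $N$. Moreover, no pair $ab$ with $a,b\in A_j$ has color $j$: otherwise $va,vb,ab$ all show $1,0,0$ at place $j$, which (3) forbids. So inside $A_j$ only $k-2$ colors are available, without a monochromatic triangle, and $|A_j|\le\rho_{k-2}$. Adding over the $\frac{k-1}2$ sets gives the bound on $|N|$. $\square$

For $k=3$ this is the argument of Proposition 3 again: a single set $A_0=N$, a single remaining color $j=1$, and $\rho_1=2$.

**Proof of Theorem 4.** Lemmas 5 and 7 give the first two bounds. For the third, grow $G$ from any vertex. It has at most $\Delta_k$ neighbors, and each vertex at distance $i\ge1$ has a neighbor at distance $i-1$, so at most $\Delta_k-1$ neighbors at distance $i+1$. Hence at most $\Delta_k(\Delta_k-1)^{i-1}$ vertices lie at distance $i\ge1$. Summing over $1\le i\le2^k-1$ and adding the root gives the stated bound. There are finitely many graphs, up to isomorphism, on a bounded number of vertices, and a graph of period $k$ satisfies $\operatorname{M}^k(G)=G$. This proves the finiteness for odd $k\ge3$, and for $k=1$ the only graph is $K_1$. $\blacksquare$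

For each odd $k\ge3$ the finite list is not empty: by Lemma 1 it contains $C_{2^k-1}$ and $C_{2^k+1}$, so the largest order is at least $2^k+1$. Since $\operatorname{diam}(C_{2^k+1})=2^{k-1}$ and $2^k-1<2\cdot2^{k-1}$, the diameter bound is best possible up to a factor less than $2$. For odd $k\ge5$ the argument does not determine the connected graphs with $\operatorname{M}^k(G)=G$; in particular it does not decide whether any occur besides cycles and $K_1$.

The proof did not use that $V$ is finite. In Lemma 2 connectedness is used only through an edge leaving $S$, and Lemma 5 uses only finite paths. In Lemma 7, if $A_j$ had more than $\rho_{k-2}$ elements, a finite subset of size $\rho_{k-2}+1$ would already give the contradiction. So for odd $k$, every connected graph, finite or infinite, with $\operatorname{M}^k(G)=G$ is finite and, for $k\ge3$, satisfies the bounds of Theorem 4 (for $k=1$ it is $K_1$, as before).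

## For even periods, alternating cliques are the only source of large graphs

The rook's graphs contain large cliques that blink: present, absent, present, absent. The coloring argument shows that this is the only way to be large.

**Definition (alternating pair).** A pair is alternating if its pattern is $1010\cdots10$ or $0101\cdots01$; so $k$ is even.

In the rook's graph with $k=2$, every pair is alternating: its pattern is $10$ or $01$.

**Theorem 8.** For all $k,m\ge1$ there is $N(k,m)$ such that every connected graph $G$ with $\operatorname{M}^k(G)=G$ and more than $N(k,m)$ vertices contains an $m$-set $X$ and an $\varepsilon\in\{0,1\}$ such that, for all $i$, $X$ is a clique in $\operatorname{M}^i(G)$ if $i\equiv\varepsilon\pmod2$ and an independent set otherwise. For odd $k$ and $m\ge2$ this outcome is impossible. Moreover, for every $k$, even or odd, only finitely many connected graphs $G$ with $\operatorname{M}^k(G)=G$ have no alternating pair.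

*Proof.* For $k=1$ only $K_1$ occurs and $N(1,m)=1$ works, so let $k\ge2$.

**Step 1: patterns without $1,0,0$.** Consider a nonzero pattern that does not show $1,0,0$ at cyclically consecutive places. Then $s_i=1$ implies $s_{i+1}=0$ and $s_{i+2}=1$. If $k$ is odd, stepping by $2$ reaches every residue, so $s\equiv1$, which is impossible. If $k$ is even, all places of the parity of $i$ carry $1$ and all others carry $0$, so the pair is alternating. For $k=2$ we have $s_{j+2}=s_j$, so $1,0,0$ never occurs and every nonzero pattern is alternating.

**Step 2: color.** Give each pair of nonzero pattern a color $j\in\mathbb Z_k$ with $(s_j,s_{j+1},s_{j+2})=(1,0,0)$, if one exists. Otherwise its pattern is alternating, and we color it by the class $\varepsilon\in\{0,1\}$ for which $s_i=1$ exactly when $i\equiv\varepsilon\pmod 2$.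

**Step 3: apply Ramsey's theorem to a neighborhood.** Let $R$ be the Ramsey number with argument $3$ for each of the $k$ colors $j$ and argument $\max(m,2)$ for each of the two alternating colors. Suppose a vertex has at least $R$ neighbors in $G_0$. By (1), all pairs of these neighbors have $s_0=1$ or $s_1=1$, so they are colored. By (3), no color $j$ has a monochromatic triangle. So there is a set of size $\max(m,2)$, hence an $m$-set $X$, all of whose pairs lie in one alternating class $\varepsilon$, and this is the asserted $X$.

**Step 4: otherwise the graph is bounded.** If no vertex has degree at least $R$, then $\Delta(G)\le R-1$, and $R-1\ge2$, since a single edge in a color $j$ shows $R\ge3$. With Lemma 5, the count from the proof of Theorem 4 gives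
$$|V|\le N(k,m):=1+(R-1)\sum_{j=0}^{2^k-2}(R-2)^j .$$

**Step 5: the remaining assertions.** Let $k$ be odd and $m\ge2$. Since $0$ and $k$ have different parity, $X$ would be a clique in one of $G_0,G_k$ and independent in the other, but $G_k=G_0$. Finally take $m=2$. If $k$ is even, the two vertices of $X$ form an alternating pair, and if $k$ is odd, $X$ cannot exist. So a connected graph with $\operatorname{M}^k(G)=G$ and no alternating pair has at most $N(k,2)$ vertices. $\square$

The last assertion is not vacuous for even $k\ge4$. By Lemma 1 the cycles $C_{2^k\pm1}$ have period $k$. In them $G_i$ has differences $\pm2^i$, and for $0\le i'<i<k$ these differ from $\pm2^{i'}$, because $2^{i-i'}\not\equiv\pm1$. So each nonzero pattern has exactly one $1$, while an alternating pattern has $k/2\ge2$ of them.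

## Gluing components, and a diameter bound from below

**Proposition 9 (disconnected graphs).** For odd $k$, let $\mathcal L_k$ be the set, finite by Theorem 4 up to isomorphism, of connected graphs with $\operatorname{M}^k(G)=G$. A graph has metamour period $k$ if and only if all its components lie in $\mathcal L_k$ and the least common multiple of their periods is $k$.

*Proof.* Let $Q$ run over the vertex sets of the components of $G$. Distances between different components are infinite, and this stays true along the iteration, because an edge of $\operatorname{M}$ never leaves a component. So $\operatorname{M}^j(G)$ is the disjoint union of the graphs $\operatorname{M}^j(G[Q])$, which means $\operatorname{M}^j(G)[Q]=\operatorname{M}^j(G[Q])$ for all $j$. Hence $\operatorname{M}^j(G)=G$ if and only if $\operatorname{M}^j(G[Q])=G[Q]$ for all $Q$.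

If a graph $F$ has period $p$, then $\operatorname{M}^j(F)=F$ exactly when $p\mid j$: write $j=qp+r$ with $0\le r<p$; then $\operatorname{M}^j(F)=\operatorname{M}^r(F)$, which equals $F$ only for $r=0$ by minimality of $p$. So if all components have periods $p_Q$, then $\operatorname{M}^j(G)=G$ exactly when $j$ is a multiple of $\operatorname{lcm}(p_Q)$, and the period of $G$ is that least common multiple. If $G$ has period $k$, then $\operatorname{M}^k(G[Q])=G[Q]$ for every $Q$, so each $G[Q]$ lies in $\mathcal L_k$ and has a period, and the least common multiple is $k$. Conversely, components in $\mathcal L_k$ have periods, and if their least common multiple is $k$, then $G$ has period $k$. $\square$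

When $\operatorname{M}^k(G)=G$, the components are the same vertex sets in every $G_i$: the partition for $G_{i+1}$ refines the one for $G_i$, and going once around the cycle makes all these refinements equalities.

**Proposition 10 (diameter from below).** If $G$ is connected and has metamour period $k\ge3$, odd or even, then every $G_i$ has diameter at least $3$.

*Proof.* Suppose $\operatorname{diam}G_i\le2$. The aim is to show $G_{i+2}=G_i$.

**Step 1: identify the next graph.** Any two distinct vertices that are nonadjacent in $G_i$ are at distance exactly $2$, so $G_{i+1}=\overline{G_i}$. Since $G_{i-1}\cap G_i=\emptyset$, it follows that $G_{i-1}\subseteq G_{i+1}$.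

**Step 2: $G_i\subseteq G_{i+2}$.** Let $xy\in G_i$. By (1) for $G_i=\operatorname{M}(G_{i-1})$, the vertices $x,y$ have a common neighbor in $G_{i-1}$, hence in $G_{i+1}$ by Step 1. Also $xy\notin G_{i+1}$. By (1), $xy\in G_{i+2}$.

**Step 3: conclude.** We have $G_i\subseteq G_{i+2}\subseteq\overline{G_{i+1}}=G_i$, where the second inclusion is $G_{i+1}\cap G_{i+2}=\emptyset$. So $G_{i+2}=G_i$. Applying $\operatorname{M}$ repeatedly until the index returns to a multiple of $k$ gives $G_2=G_0$, so the period divides $2$. This contradicts $k\ge3$. $\square$

The rook's graphs, of period $2$ and diameter $2$, show that the hypothesis $k\ge3$ cannot be dropped.
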